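# Rainbow paths in replicated paths: a quadratic formula for $\rho_R(P_n)$ and its failure at $n=93$

## 1. A quadratic guess, and the paths on one and three vertices

Take a path on $n$ vertices and fatten each vertex into a clique. Now somebody colors the fattened graph properly, as maliciously as they like. You want to pick one vertex from each clique so that the $n$ chosen vertices have $n$ different colors. How many vertices must the fattened graph have, if you are to succeed against every proper coloring?

For odd $n$ the guess to be tested is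
$$F(n)=\begin{cases} n^2/4+n^2/16+3n/8+5/16 & \text{if } n \equiv 1 \pmod 4,\\ n^2/4+n^2/16+3n/8+1/16 & \text{if } n \equiv 3 \pmod 4.\end{cases}$$
It starts $F(1)=1$, $F(3)=4$, $F(5)=10$, $F(7)=18$, $F(9)=29$, and its leading term is $\frac5{16}n^2$. The question whether this is the right value for every odd $n\ge1$ comes from Marek Szykuła, Andrzej Kisielewicz, "Rainbow Induced Subgraphs in Replication Graphs", arXiv:1201.5340 (2012). Here are the precise terms.

**Definition (replication graph).** Let $H$ be a graph with vertices $h_1,\dots,h_k$. A graph $G$ is a replication graph of $H$ if it is obtained from $H$ by replacing each vertex $h_i$ by a clique $K_i$ with at least one vertex, and each edge $h_ih_j$ by all edges between $K_i$ and $K_j$; there are no other edges. Equivalently, $G$ arises from $H$ by repeatedly taking a vertex $v$ and adding a new vertex $v'$ adjacent to $v$ and to all neighbors of $v$.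

**Definition (the arrow and $\rho_R$).** We write $G\stackrel{R}{\rightarrow}H$ if, for every proper vertex coloring of $G$, there is an induced subgraph of $G$ isomorphic to $H$ that has exactly one vertex in each clique $K_i$ and is rainbow, meaning that all its vertices receive distinct colors. Let $\rho_R(H)$ be the minimum number of vertices of a replication graph $G$ of $H$ with $G\stackrel R\to H$.

Only paths matter for us. Let $P_n$ be the path on $n$ vertices; write $\rho(n)=\rho_R(P_n)$ and $\rho(0)=0$. A replication graph of $P_n$ is described by the clique sizes $w_i=|K_i|\ge1$, so we name it by the sequence $(w_1,\dots,w_n)$.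

For instance, $(2,1,1)$ is a triangle $u,u',v$ with a pendant vertex $x$ attached to $v$. The vertices $u,u',v$ have three different colors in any proper coloring, and the color of $x$ differs from that of $v$. It may agree with the color of $u$ or of $u'$, but not with both, so one of $u,u'$ completes a rainbow path with $v$ and $x$. Hence $(2,1,1)\stackrel R\to P_3$. By contrast $(1,2,1)$ has as many vertices and does not arrow $P_3$: give both end vertices the same color. So the placement of the extra vertices matters, not only their number.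

Test the guess. For $n=1$ a single vertex is enough, so $\rho(1)=1=F(1)$. For $n=3$ the plain path $(1,1,1)$ fails, since its ends may share a color, and $(2,1,1)$ succeeds; so $\rho(3)=4=F(3)$. We shall see in Section 3 that $\rho(5)=10=F(5)$ as well. The guess passes the tests that one can do quickly by hand. It is nevertheless false, and its leading coefficient is wrong. This is what we shall prove.

**Theorem 1.** If $q\ge 1$, $0\le r\le q$ and $n=4q+r$, then
$$\rho(n)\le 5q^2+2qr+2q+r(r+1)+\Big\lfloor\tfrac{q+r-1}{2}\Big\rfloor+\rho(r).$$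

**Corollary.** $\rho_R(P_n)<F(n)$ for all $n\equiv1\pmod 4$ with $n\ge93$ and for all $n\equiv3\pmod4$ with $n\ge111$. For example $\rho_R(P_{93})\le2737<2738=F(93)$. So the statement "$\rho_R(P_n)=F(n)$ for every odd $n\ge1$" is false.

**Theorem 2.** $\rho(n)\ge\frac{9+\sqrt5}{38}\,n(n+1)$ for all $n\ge1$.

**Theorem 3.** The limit $c=\lim_n\rho(n)/n^2=\inf_n\rho(n)/n^2$ exists, and
$$0.2956<\frac{9+\sqrt5}{38}\le c\le\frac{\sqrt5-1}{4}<0.3091<\frac5{16}=0.3125 .$$

Consequently, for odd $n$, $F(n)$ exceeds $\rho_R(P_n)$ by at least $\big(\frac5{16}-\frac{\sqrt5-1}4-o(1)\big)n^2$, where $\frac5{16}-\frac{\sqrt5-1}4\approx0.0035$. The notes determine neither the exact value of $c$ nor the smallest $n$ at which the formula fails.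

## 2. From colorings to packings of intervals

The definition quantifies over all proper colorings. The purpose of this section is to remove the colorings altogether.

Recall Hall's theorem: finite sets $S_1,\dots,S_n$ have a system of distinct representatives (distinct elements $x_i\in S_i$) if and only if $\big|\bigcup_{i\in I}S_i\big|\ge|I|$ for every $I\subseteq\{1,\dots,n\}$. We abbreviate such a system as SDR, and write $[n]=\{1,\dots,n\}$.

**Definition (objects and $N(s)$).** Given a sequence $w=(w_1,\dots,w_n)$ of positive integers, an object is a set $\{i\}$ with $i\in[n]$ or $\{i,i+1\}\subseteq[n]$. Its weight is the sum of its $w$'s. For $s\ge1$ let $N(s)$ be the maximum number of pairwise disjoint objects of weight at least $s$.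

For $w=(2,1,1)$ the objects have weights $2,1,1$ (singletons) and $3,2$ (pairs). So $N(3)=1$, $N(2)=2$ (take $\{1\}$ and $\{2,3\}$) and $N(1)=3$. For $w=(1,2,1)$ all objects of weight at least $2$ contain the middle vertex, so $N(2)=1$.

**Lemma 1.** $G\stackrel R\to P_n$ if and only if $N(s)\ge n+1-s$ for all $s=1,\dots,n$.

*Proof.* **Step 1: restate the arrow with sets of colors.** In a proper coloring the clique $K_i$ receives a set $S_i$ of exactly $w_i$ colors. As $K_i\cup K_{i+1}$ is a clique, $S_i\cap S_{i+1}=\emptyset$. There is no other restriction, so every family with $|S_i|=w_i$ and $S_i\cap S_{i+1}=\emptyset$ arises from a proper coloring. Choosing one vertex from each $K_i$ always induces a copy of $P_n$, and the copy is rainbow exactly when the chosen colors form an SDR. So $G\stackrel R\to P_n$ if and only if every such family has an SDR.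

**Step 2: enough disjoint heavy objects force an SDR.** Assume $N(s)\ge n+1-s$ for $1\le s\le n$, and suppose that some family has no SDR. By Hall's theorem there is $I\subseteq[n]$ with $|\bigcup_{i\in I}S_i|<|I|$. Put $s=|\bigcup_{i\in I}S_i|+1$, so $1\le s\le|I|\le n$. There are $n+1-s$ disjoint objects of weight at least $s$. Those not contained in $I$ use distinct elements of $[n]\setminus I$, and $|[n]\setminus I|\le n-s$. So at least one object lies inside $I$. It carries as many colors as its weight (for a pair, because $S_i\cap S_{i+1}=\emptyset$), that is, at least $s$ colors. But $I$ carries only $s-1$ colors, a contradiction.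

**Step 3: too few disjoint heavy objects give a small hitting set.** Assume now that $N(s)\le n-s$ for some $s\in[n]$. We look for a set $C$ with $|C|\le n-s$ that meets every object of weight at least $s$. Objects are intervals, so a greedy procedure does it. Among the objects of weight at least $s$ take one with smallest right end, put this right end into $C$, delete all objects that contain it, and repeat until none is left. A surviving object has its right end at or beyond the chosen point and does not contain that point, so it lies entirely to the right. Hence the objects taken are pairwise disjoint, their number is at most $N(s)$, and $|C|\le N(s)\le n-s$.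

**Step 4: color badly off the hitting set.** Put $I=[n]\setminus C$, so $|I|\ge s$. No object of weight at least $s$ lies inside $I$. So $w_i\le s-1$ for $i\in I$, and $w_i+w_{i+1}\le s-1$ whenever $i,i+1\in I$. For $i\in I$ let $S_i$ consist of the first $w_i$ colors of $\{1,\dots,s-1\}$ if $i$ is odd, and of the last $w_i$ colors if $i$ is even. For $i,i+1\in I$ the two sets grow from opposite ends of a list of $s-1\ge w_i+w_{i+1}$ colors, so they are disjoint. Give the cliques outside $I$ fresh, pairwise disjoint color sets. The family is admissible, and $|\bigcup_{i\in I}S_i|\le s-1<|I|$, so it has no SDR. $\square$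

**Definition (good sequence).** A sequence of $n$ positive integers is good (for $P_n$) if $N(s)\ge n+1-s$ for all $1\le s\le n$.

By Lemma 1, $\rho(n)$ is the minimum of $\sum w_i$ over good sequences. We think of $s$ as a level: as the level drops by one, one more disjoint object is demanded. The condition at $s=1$ always holds, since all $n$ singletons have weight at least $1$.

## 3. The value at $n=5$

The sequence $(3,2,1,1,3)$ is good. Writing objects by their weights, use $\{3,2\}$ at $s=5$; $\{3,2\},\{1,3\}$ at $s=4$; $\{3\},\{2,1\},\{3\}$ at $s=3$; $\{3\},\{2\},\{1,1\},\{3\}$ at $s=2$. So $\rho(5)\le10$.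

Conversely, the demand at $s=3$ is three disjoint objects of weight at least $3$, so the sum is at least $9$. Suppose it equals $9$. Then the three objects have weight exactly $3$ and cover all five vertices, so they are one singleton of weight $3$ and two pairs of weight $3$, each pair having weights $1$ and $2$ in some order. At $s=2$ we need four disjoint objects on five vertices. At most one is a pair, so at least three are singletons of weight at least $2$; these must be the vertices of weights $3,2,2$, and the fourth object must be the pair formed by the two vertices of weight $1$, which are therefore adjacent. If the weight $3$ is in the middle, the two $1$'s lie on different sides of it and are not adjacent. If it is at an end, the sequence is $(3,2,1,1,2)$ or its mirror image. Its only objects of weight at least $4$ are the pair $\{3,2\}$ and no other, so $N(4)=1<2$. Hence $\rho(5)=10=F(5)$.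

## 4. Easy bounds with coefficients $1/4$ and $5/16$

**A lower bound from one level.** $N(s)$ disjoint objects of weight at least $s$ need total weight at least $sN(s)$. So a good sequence has sum at least $s(n+1-s)$ for each $s$, and the best choice $s=\lfloor\frac{n+1}2\rfloor$ gives $\rho(n)\ge\lfloor\frac{(n+1)^2}4\rfloor$. This is sharp for $n=1$ and $n=3$. For $n=5$ it gives $9$, and we have just seen where it stops: weight $9$ can satisfy the level $s=3$, but not that level together with $s=2$ and $s=4$. A better bound must use many levels at once; that is Section 7.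

**An upper bound from blocks of four.** How should a good sequence serve all levels? Let $n=4q$ and divide the path into $q$ blocks $(a_j,b_j,c_j,d_j)$, $j=0,\dots,q-1$. Plan that each block supplies more and more objects as the level drops. Block $j$ supplies one object, the middle pair $\{b_j,c_j\}$, from level $n-j$ on; two objects, $\{a_j,b_j\}$ and $\{c_j,d_j\}$, from level $n-q-j$ on; three from level $n-2q-j$ on, namely the singletons $b_j$ and $c_j$ and a pair that crosses a block border; and four singletons from level $n-3q-j$ on. Each time the level drops by one, exactly one block improves by one object, so the demand is met.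

In this plan the second stage requires $a_j+b_j\ge n-q-j$ and $c_j+d_j\ge n-q-j$. So block $j$ costs at least $2(n-q-j)$, and all blocks together cost at least
$$\sum_{j=0}^{q-1}2(n-q-j)=2q(n-q)-q(q-1),\tag{1}$$
which for $n=4q$ is $5q^2+q=\frac5{16}n^2+\frac14n$. The coefficient $\frac5{16}$ of the guess appears, and inside this plan it cannot be lowered while the blocks fill the whole path.

**What a tail changes.** Keep the blocks, but let them cover only $4q$ vertices of a path with $n=4q+r$ vertices, where $r$ may be large. The thresholds $n-j,\dots,n-3q-j$ of the blocks go down to level $n-4q+1=r+1$. So the blocks alone can meet the demand at all levels $s>r$, and the last $r$ vertices, the tail, are needed only at levels $s\le r$. At such a level the blocks give $4q$ singletons and $r+1-s$ objects are missing. This is exactly the demand of a good sequence for $P_r$. The right side of (1) is now $5q^2+2qr+q$, whereas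
$$\frac5{16}(4q+r)^2=5q^2+\frac52qr+\frac5{16}r^2 .$$
So about $\frac12qr$ is saved. The price is of order $r^2$: the tail costs $\rho(r)$, and the first $r$ blocks must be made heavier, because for $r>0$ the demands on singletons, $b_j,c_j\ge n-2q-j$ and $a_j,d_j\ge n-3q-j$, add up to $4n-10q-4j=2(n-q-j)+2(r-j)$. If $r$ is small compared with $q$, the saving wins. This is the idea; now comes the proof.

## 5. Four-vertex blocks followed by a tail: proof of Theorem 1

**Step 1: the sequence.** Let $q\ge1$, $0\le r\le q$, $n=4q+r$. Take blocks $(a_j,b_j,c_j,d_j)$, $j=0,\dots,q-1$, in this order along the path, followed by an optimal good sequence for $P_r$ (nothing if $r=0$). The weights are as follows.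

* If $j\le r$: $\ a_j=d_j=n-3q-j$ and $b_j=c_j=n-2q-j$.
* If $j\ge r$: $\ a_j=\lfloor\frac{n-2q-j}2\rfloor$, $b_j=\lceil\frac{n-j}2\rceil$, $c_j=\lfloor\frac{n-j}2\rfloor$, $d_j=\lceil\frac{n-2q-j}2\rceil$.

For $j=r$ both lines give $(q,2q,2q,q)$. Finally raise $a_0$ from $n-3q$ to $n-2q$, and raise $d_{q-1}$ to $n-3q$. The two raises repair the ends of the row of blocks, where a crossing pair has no partner: $a_0$ has no $d$ before it and $d_{q-1}$ has no $a$ after it. Raising weights does not destroy any inequality below.

As an example take $q=2$, $r=1$, $n=9$. The blocks are $(3,5,5,3)$ and $(2,4,4,2)$. After raising, with the tail $(1)$, the sequence is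
$$(5,5,5,3,\;2,4,4,3,\;1),$$
of sum $32$. At level $6$, for instance, four objects are demanded, and $\{5,5\},\{5,3\},\{2,4\},\{4,3\}$ serve. At level $4$ six are demanded: the singletons $5,5,5,4,4$ and the crossing pair $\{3,2\}$. Note that $F(9)=29$, so the construction is not competitive for small $n$.

**Step 2: the inequalities between weights.** This step collects every estimate that the packings will use. Recall $n-4q=r$ and let $0\le j\le q-1$.

$$b_j+c_j\ge n-j.\tag{2}$$
For $j\ge r$ the sum is $\lceil\frac{n-j}2\rceil+\lfloor\frac{n-j}2\rfloor=n-j$. For $j\le r$ it is $2n-4q-2j=(n-j)+(r-j)$.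

$$a_j+b_j\ge n-q-j,\qquad c_j+d_j\ge n-q-j.\tag{3}$$
For $j\ge r$ the numbers $n-j$ and $n-2q-j$ have equal parity, so in each of the two sums a floor and a ceiling compensate, and before raising the sum is $\frac{(n-j)+(n-2q-j)}2=n-q-j$. For $j\le r$ each sum is $2n-5q-2j=(n-q-j)+(r-j)$ before raising.

$$b_j,\,c_j\ge n-2q-j.\tag{4}$$
For $j\le r$ there is equality. For $j\ge r$ we have $\frac{n-j}2\ge n-2q-j$, since this says $j\ge n-4q=r$. The right side is an integer, so the floor also satisfies it.

$$a_j,\,d_j\ge n-3q-j.\tag{5}$$
For $j\le r$ there is equality before raising. For $j\ge r$ we have $\frac{n-2q-j}2\ge n-3q-j$, which again says $j\ge r$, and the right side is an integer.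

$$d_j+a_{j+1}\ge n-2q-(j+1)\qquad(0\le j\le q-2).\tag{6}$$
For $j<r$ both blocks follow the first line, and $d_j+a_{j+1}\ge2n-6q-2j-1=(n-2q-j-1)+(r-j)$. For $j\ge r$ put $m=n-2q-j$; then $d_j+a_{j+1}\ge\lceil\frac m2\rceil+\lfloor\frac{m-1}2\rfloor$, which is $m-1$ for even $m$ and $m$ for odd $m$.

$$b_j,\,c_j\ge n-3q=q+r.\tag{7}$$
For $j\le r$ we have $n-2q-j\ge n-2q-(q-1)=n-3q+1$. For $j\ge r$ they are at least $\lfloor\frac{n-(q-1)}2\rfloor=\lfloor\frac{3q+r+1}2\rfloor\ge q+r$, since $3q+r+1\ge2q+2r$ follows from $r\le q+1$.

$$\text{All }4q\text{ block weights are at least }\max(r,1).\tag{8}$$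
For $a_j,d_j$ with $j\le r$ they are at least $n-3q-(q-1)=r+1$. For $a_j,d_j$ with $j\ge r$ they are at least $\lfloor\frac{n-2q-(q-1)}2\rfloor=\lfloor\frac{q+r+1}2\rfloor$, which is at least $r$ because $r\le q+1$, and at least $1$ because $q\ge1$. For $b_j,c_j$ use (7). In particular all weights are positive integers.

**Step 3: a packing at each level.** We check $N(s)\ge n+1-s$. Every $s\in\{1,\dots,n\}$ is either at most $r$, or of exactly one of the forms $n-t$, $n-q-t$, $n-2q-t$, $n-3q-t$ with $0\le t\le q-1$, since these forms run through $n,n-1,\dots,n-4q+1=r+1$.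

*Level $s=n-t$; we need $t+1$ objects.* Take $\{b_j,c_j\}$ for $j\le t$. By (2) their weights are at least $n-j\ge s$.

*Level $s=n-q-t$; we need $q+t+1$ objects.* For $j\le t$ take $\{a_j,b_j\}$ and $\{c_j,d_j\}$, of weight at least $n-q-j\ge s$ by (3). For $j>t$ take $\{b_j,c_j\}$, of weight at least $n-j\ge n-q+1>s$. The total is $2(t+1)+(q-1-t)=q+t+1$.

*Level $s=n-2q-t$; we need $2q+t+1$ objects.* For $j\le t$ take the singletons $b_j$ and $c_j$, by (4). For $j>t$ take $\{a_j,b_j\}$ and $\{c_j,d_j\}$, of weight at least $n-q-j\ge n-2q+1>s$. Also take the singleton $a_0\ge n-2q\ge s$ and the pairs $\{d_j,a_{j+1}\}$ for $0\le j\le t-1$, of weight at least $n-2q-(j+1)\ge n-2q-t=s$ by (6). The last two kinds use only $a$'s and $d$'s of blocks with index at most $t$, so all objects are disjoint. The total is $2(t+1)+2(q-1-t)+1+t=2q+t+1$.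

*Level $s=n-3q-t$; we need $3q+t+1$ objects.* Take all $2q$ singletons $b_j,c_j$, by (7). Take the singletons $a_j,d_j$ for $j\le t$, by (5). If $t=q-1$ this gives $4q=3q+t+1$ objects. If $t\le q-2$, also take $\{d_j,a_{j+1}\}$ for $t+1\le j\le q-2$, of weight at least $n-2q-(q-1)=n-3q+1>s$ by (6), and the singleton $d_{q-1}\ge n-3q\ge s$. The objects are disjoint, and the total is $2q+2(t+1)+(q-2-t)+1=3q+t+1$.

*Level $1\le s\le r$; we need $4q+r+1-s$ objects.* Take all $4q$ block vertices as singletons, by (8), and $r+1-s$ disjoint objects of weight at least $s$ in the tail, which exist because the tail is good for $P_r$.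

So the sequence is good.

**Step 4: the total weight.** Before raising, block $j$ has sum $(n-j)+(n-2q-j)=2n-2q-2j$ if $j\ge r$, and sum $4n-10q-4j=2n-2q-2j+2(r-j)$ if $j\le r$. Since $r\le q$, all indices $0,\dots,r-1$ occur, so the block sums add up to
$$2q(n-q)-q(q-1)+2\sum_{j=0}^{r-1}(r-j)=2q(n-q)-q(q-1)+r(r+1).$$
Raising $a_0$ costs $q$. Raising $d_{q-1}$ costs $\lfloor\frac{q+r-1}2\rfloor$. Indeed, if $r\le q-1$ it is raised from $\lceil\frac{q+r+1}2\rceil$ to $q+r$, a difference of $\lfloor\frac{q+r-1}2\rfloor$; if $r=q$ it is raised from $n-3q-(q-1)=q+1$ to $2q$, a difference of $q-1=\lfloor\frac{2q-1}2\rfloor$. Insert $n=4q+r$, so that $2q(n-q)-q(q-1)=5q^2+2qr+q$, and add the tail. The total is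
$$5q^2+2qr+2q+r(r+1)+\Big\lfloor\tfrac{q+r-1}2\Big\rfloor+\rho(r).\qquad\square$$

## 6. The formula fails at $n=93$

First rewrite $F$ without fractions. Expanding gives
$$F(4m+1)=5m^2+4m+1,\qquad F(4m+3)=5m^2+9m+4.$$

To beat $F$ with Theorem 1 we need $r\equiv n\pmod4$ and a saving of about $\frac12qr$ that exceeds the linear extra costs. The choices $r=5$ and $r=3$ do this, and the tails for them are known from Sections 1 and 3.

**Step 1: $n\equiv1\pmod4$.** Put $n=4q+5$ with $q\ge22$. Theorem 1 with $r=5$ and $\rho(5)\le10$ gives
$$\rho(n)\le5q^2+10q+2q+30+\Big\lfloor\frac{q+4}2\Big\rfloor+10=5q^2+12q+42+\Big\lfloor\frac q2\Big\rfloor .$$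
Since $n=4(q+1)+1$, we have $F(n)=5(q+1)^2+4(q+1)+1=5q^2+14q+10$. The difference, $F(n)$ minus the bound, is
$$2q-32-\Big\lfloor\frac q2\Big\rfloor=\Big\lceil\frac{3q}2\Big\rceil-32\ge33-32=1 .$$
For $q=22$, $n=93$: the bound is $2420+264+42+11=2737$, and $F(93)=2420+308+10=2738$.

**Step 2: $n\equiv3\pmod4$.** Put $n=4q+3$ with $q\ge27$. Theorem 1 with $r=3$ and $\rho(3)\le4$ gives
$$\rho(n)\le5q^2+6q+2q+12+\Big\lfloor\frac{q+2}2\Big\rfloor+4=5q^2+8q+17+\Big\lfloor\frac q2\Big\rfloor ,$$
while $F(n)=5q^2+9q+4$. The difference is $q-13-\lfloor\frac q2\rfloor=\lceil\frac q2\rceil-13\ge1$. For $q=27$, $n=111$: $\rho(111)\le3645+216+17+13=3891<3892=F(111)$.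

This proves the Corollary. $\square$

## 7. A lower bound from covers of all levels: proof of Theorem 2

Let $w$ be good for $P_n$ and $S=\sum w_i$. Put $w_i=0$ for $i\notin[1,n]$ and $W_i=\sum_{j\le i}w_j$. Let $\tau=\frac{\sqrt5-1}2$ and $\varphi=1/\tau$, so $\tau^2=1-\tau$. Write $x^+=\max(x,0)$.

**Step 1: one system of covers for all levels.** The aim is to bound $\sum_sN(s)$ from above in terms of $S$. Any set that meets all objects of weight at least $s$ has at least $N(s)$ elements, and we want such sets for all $s$ simultaneously. Let $e_i=\{i,i+1\}$ for $0\le i\le n+1$, and assign each $e_i$ to one of its two ends. For $0\le i\le n+2$ let $p_i$ be the maximum of $w_j$ over the neighbors $j$ of $i$ whose pair $\{i,j\}$ is assigned to $i$ (and $p_i=0$ if there are none). Put $c_i=w_i+p_i$ and $C(s)=\{i:c_i\ge s\}$.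

The set $C(s)$ meets every object of weight at least $s$. For a singleton this holds because $c_i\ge w_i$. For a pair assigned to its end $i$, with other end $j$, it holds because $p_i\ge w_j$, hence $c_i\ge w_i+w_j\ge s$. So $N(s)\le|C(s)|$. Summing the demands,
$$\frac{n(n+1)}2=\sum_{s=1}^n(n+1-s)\le\sum_{s=1}^nN(s)\le\sum_{s\ge1}|C(s)|=\sum_ic_i=S+\sum_ip_i.\tag{9}$$

An example: $w=(2,1,1)$. Assign $e_0$ and $e_1$ to $1$, $e_2$ and $e_3$ to $3$, and $e_4$ to $5$. Then $p_1=1$, $p_3=1$ and all other $p_i=0$, so $(c_1,c_2,c_3)=(3,1,2)$, and $C(3)=\{1\}$, $C(2)=\{1,3\}$, $C(1)=\{1,2,3\}$. Here (9) reads $6\le4+2$, with equality.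

The first assignment one would try sends every $e_i$ to its right end. Then $p_{i+1}=w_i$ and $\sum p_i=S$, so (9) gives only $S\ge\frac{n(n+1)}4$. This has the same leading coefficient $\frac14$ as the one-level bound. To gain, we must choose the assignment according to $w$ and compute how much is saved.

**Step 2: the cheapest assignment, by recursion.** Consider assignments of $e_0,\dots,e_i$ only; they determine $p_0,\dots,p_i$ when $p_i$ is computed from $e_{i-1}$ and $e_i$. Let $R_i$ be the minimum of $\sum_{j=0}^ip_j$ subject to $e_i$ being assigned to $i+1$, and $L_i$ the minimum subject to $e_i$ being assigned to $i$. Then $R_0=0$ and $L_0=w_1$. Splitting according to where $e_{i-1}$ goes, for $i\ge1$,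
$$R_i=\min(R_{i-1}+w_{i-1},\,L_{i-1}),\qquad L_i=\min\big(R_{i-1}+\max(w_{i-1},w_{i+1}),\,L_{i-1}+w_{i+1}\big).$$
Indeed $p_i$ receives $w_{i-1}$ if $e_{i-1}$ goes to the right, and $w_{i+1}$ if $e_i$ goes to the left.

Since the trivial assignment costs about $S$, measure the savings
$$U_i=W_{i-1}-R_i,\qquad D_i=W_{i+1}-L_i,\qquad m_i=\min(w_{i-1},w_{i+1}).$$
Then $U_0=0$ and $D_0=w_1-w_1=0$. For $i\ge1$ we use $W_{i-1}-w_{i-1}=W_{i-2}$ and $W_{i-1}=W_i-w_i$ in the first recursion. In the second we use $W_{i+1}-\max(w_{i-1},w_{i+1})=W_{i-2}+w_i+m_i$ and $W_{i+1}-w_{i+1}=W_i$. This gives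
$$U_i=\max(U_{i-1},\,D_{i-1}-w_i),\qquad D_i=\max(U_{i-1}+w_i+m_i,\,D_{i-1}).\tag{10}$$

**Step 3: the saving as a sum of increments.** We rewrite (10) so that the total saving becomes a sum. Define $g_0=k_0=k_{-1}=0$ and, for $i\ge1$,
$$g_i=(w_{i-1}+k_{i-1}-w_i)^+,\qquad k_i=(m_i-g_i)^+ .\tag{11}$$
The formulas (11) also hold for $i=0$, because $w_{-1}=w_0=0$.

**Claim.** $U_i=U_{i-1}+g_i$ for $i\ge1$, and $D_i=U_i+w_i+k_i$ for $i\ge0$.

For $i=0$ the second identity reads $0=0$. Let $i\ge1$ and assume $D_{i-1}=U_{i-1}+w_{i-1}+k_{i-1}$. By (10), $U_i=U_{i-1}+\max(0,w_{i-1}+k_{i-1}-w_i)=U_{i-1}+g_i$, which is the first identity. Inserting it into the second recursion,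
$$D_i-U_i-w_i=\max\big(m_i-g_i,\;(w_{i-1}+k_{i-1}-w_i)-g_i\big).$$
If $g_i>0$, the second entry is $0$ and the maximum is $(m_i-g_i)^+=k_i$. If $g_i=0$, the second entry is at most $0\le m_i$, so the maximum is $m_i=k_i$. This proves the claim.

Now assign $e_{n+1}$ to $n+2$; then $p_{n+2}=w_{n+1}=0$ adds nothing. So some assignment has
$$\sum_ip_i=R_{n+1}=W_n-U_{n+1}=S-\sum_{i=0}^{n+1}g_i.\tag{12}$$
For $w=(2,1,1)$ one finds $g_1=0$, $k_1=0$, $g_2=1$, $k_2=0$, $g_3=0$, $k_3=0$, $g_4=1$. The saving is $2$, and $\sum p_i=4-2=2$, as in the example above.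

**Step 4: a potential that compares $\sum g_i$ with $S$.** We want $\sum g_i\ge\frac\tau2S$. This does not hold term by term: $g_1=(0+0-w_1)^+=0$ for every $w$, although $w_1\ge1$. So the gains have to be moved along the path, by finding numbers $\Psi_i$ with
$$2g_i-\tau w_i+\Psi_{i+1}-\Psi_i\ge0\qquad(0\le i\le n+1)\tag{13}$$
and $\Psi_0=\Psi_{n+2}=0$.

Write $x,y,z=w_{i-1},w_i,w_{i+1}$ and $k=k_{i-1}\ge0$, $g=g_i$, $k'=k_i$. Definition (11) says
$$\max(x+k,y)=y+g,\qquad g+k'=\max(\min(x,z),g).\tag{14}$$
The first identity suggests trying $\Psi_i=\max(w_{i-1}+k_{i-1},w_i)$. Then $\Psi_i=y+g$ and $\Psi_{i+1}=\max(y+k',z)$, and by (14) inequality (13) would become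
$$\max\big(\min(x,z),\,g,\,g+z-y\big)\ge\tau y .$$
This is false in general. For $w=(1,10,1)$ and $i=2$ we have $k_1=\min(w_0,w_2)=0$ and $g_2=0$, so the left side is $\max(1,0,-9)=1<10\tau$. What is missing on the left is made up by $(\tau y-x)^+$ and $(\tau y-z)^+$. We obtain these by putting a term depending on $(x,y)$ and a term depending on $(y,z)$ into the potential; the shifted terms then appear as costs that have to be paid elsewhere. So define
$$\Psi(x,k,y)=\max(x+k,y)-(\tau y-x)^++(\tau x-y)^+,\qquad \Psi_i=\Psi(w_{i-1},k_{i-1},w_i).$$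

With this definition and (14), the left side of (13) is
$$2g-\tau y+\max(y+k',z)-(\tau z-y)^++(\tau y-z)^+-(y+g)+(\tau y-x)^+-(\tau x-y)^+ .$$
Since $g-y+\max(y+k',z)=\max(g+k',\,g+z-y)$, inequality (13) is equivalent to
$$\max\big(\min(x,z),\,g,\,g+z-y\big)+(\tau y-x)^++(\tau y-z)^+\;\ge\;\tau y+(\tau x-y)^++(\tau z-y)^+ .\tag{15}$$

**Step 5: proof of (15).** Only $x,y,z\ge0$, $g\ge0$ and $g\ge x-y$ are used; the last holds because $k\ge0$. Note that $(\tau x-y)^+>0$ exactly when $x>\varphi y$.

* $x\le\varphi y$ and $z\le\varphi y$. The right side is $\tau y$. With $\mu=\min(x,z)$ the left side is at least $\mu+(\tau y-\mu)^+\ge\tau y$.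
* $x>\varphi y\ge z$. The right side is $\tau y+\tau x-y$, the left side is at least $g\ge x-y$, and $x-y-(\tau y+\tau x-y)=(1-\tau)x-\tau y=\tau(\tau x-y)\ge0$.
* $z>\varphi y\ge x$. The right side is $\tau y+\tau z-y$, the left side is at least $g+z-y\ge z-y$, and $z-y-(\tau y+\tau z-y)=\tau(\tau z-y)\ge0$.
* $x>\varphi y$ and $z>\varphi y$. The right side is $\tau y+\tau x+\tau z-2y$, the left side is at least $g+z-y\ge x+z-2y$, and the difference is at least $(1-\tau)(x+z)-\tau y=\tau^2(x+z)-\tau y\ge2\tau y-\tau y\ge0$, because $x+z\ge2\varphi y$.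

So (13) holds. The second case shows why the golden ratio enters. With a constant $\lambda>0$ in place of $\tau$, the estimate there needs $(1-\lambda)x\ge\lambda y$ whenever $\lambda x>y$, that is, $\lambda^2\le1-\lambda$. The largest such $\lambda$ is $\tau$.

**Step 6: summation.** We have $\Psi_0=\Psi(0,0,0)=0$. At the other end $\Psi_{n+2}=\Psi(w_{n+1},k_{n+1},w_{n+2})=\Psi(0,k_{n+1},0)=k_{n+1}$, and $k_{n+1}=0$ because $m_{n+1}=\min(w_n,w_{n+2})=0$. Adding (13) over $0\le i\le n+1$, the potential telescopes and $\sum g_i\ge\frac\tau2S$. With (9) and (12),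
$$\frac{n(n+1)}2\le2S-\sum g_i\le\Big(2-\frac\tau2\Big)S=\frac{9-\sqrt5}4\,S,$$
that is,
$$S\ge\frac{2n(n+1)}{9-\sqrt5}=\frac{9+\sqrt5}{38}\,n(n+1).\qquad\square$$

## 8. The limit of $\rho(n)/n^2$: proof of Theorem 3

**Step 1: $\rho$ is nondecreasing.** Let $w$ be good for $P_{n+1}$ and delete an end vertex. This destroys at most one object of any packing. So for $1\le s\le n$ at least $(n+2-s)-1=n+1-s$ disjoint objects of weight at least $s$ remain, and the shorter sequence is good for $P_n$. Hence $\rho(n)\le\rho(n+1)$.

**Step 2: $\rho(kn)\le k^2\rho(n)$ for $k\ge1$.** This inequality will give the limit. If $w$ is good for $P_n$, concatenate $k$ copies of $kw$. For $1\le s\le kn$ put $s'=\lceil s/k\rceil\in[1,n]$. Each copy contains $n+1-s'$ disjoint objects of weight at least $ks'\ge s$. As $ks'\le s+k-1$, the total number is at least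
$$k(n+1)-ks'\ge k(n+1)-(s+k-1)=kn+1-s .$$
So the long sequence is good, and its sum is $k^2\sum w_i$.

**Step 3: the limit exists.** Fix $m\ge1$. By Steps 1 and 2,
$$\rho(n)\le\rho\big(m\lceil n/m\rceil\big)\le\lceil n/m\rceil^2\rho(m).$$
Divide by $n^2$ and let $n\to\infty$: $\limsup\rho(n)/n^2\le\rho(m)/m^2$ for every $m$. So the upper limit is at most $\inf_m\rho(m)/m^2$, which is at most the lower limit. The limit $c$ exists and equals the infimum. Theorem 2 gives $c\ge\frac{9+\sqrt5}{38}>0.2956$.

**Step 4: an inequality for $c$ from a long tail.** In Section 6 the tail had length $3$ or $5$. Now let it be a fixed proportion of the path. Let $0<\delta<\frac15$. For large $n$ choose $r\equiv n\pmod4$ with $r=\delta n+O(1)$, and $q=(n-r)/4$. Then $r\le q$ for large $n$, because $\delta<\frac{1-\delta}4$. Divide Theorem 1 by $n^2$ and let $n\to\infty$. Since $r\to\infty$, we have $\rho(r)/r^2\to c$, and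
$$c\le\frac{5(1-\delta)^2}{16}+\frac{\delta(1-\delta)}2+\delta^2+c\,\delta^2=\frac5{16}-\frac\delta8+\frac{13}{16}\delta^2+c\,\delta^2.\tag{16}$$
The quantity $c$ occurs on both sides because the tail is itself an optimal sequence. Solving for $c$ gives
$$c\le\frac{5-2\delta+13\delta^2}{16(1-\delta^2)} .$$

**Step 5: the best proportion.** The derivative of the last fraction has the sign of
$$(-2+26\delta)(1-\delta^2)+2\delta(5-2\delta+13\delta^2)=-2(\delta^2-18\delta+1),$$
so it changes from negative to positive at $\delta=9-4\sqrt5\approx0.0557$, which is less than $\frac15$. Take this $\delta$, so $\delta^2=18\delta-1$. Then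
$$\frac{5-2\delta+13\delta^2}{16}=\frac{232\delta-8}{16}=\frac{29\delta-1}2=130-58\sqrt5,$$
$$1-\delta^2=2-18\delta=8(9\sqrt5-20)>0 .$$
So (16) says $c\cdot8(9\sqrt5-20)\le130-58\sqrt5$. On the other hand
$$\frac{\sqrt5-1}4\cdot8(9\sqrt5-20)=2\,(45-20\sqrt5-9\sqrt5+20)=2(65-29\sqrt5)=130-58\sqrt5 .$$
Hence $c\le\frac{\sqrt5-1}4<0.3091<\frac5{16}$. $\square$

Since $F(n)=\frac5{16}n^2+O(n)$ and $\rho(n)=(c+o(1))n^2$ with $c\le\frac{\sqrt5-1}4$, for odd $n$ we get
$$F(n)-\rho_R(P_n)\ge\Big(\frac5{16}-\frac{\sqrt5-1}4-o(1)\Big)n^2 ,$$
so the formula fails by an amount that grows quadratically.
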